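\title{The $H\mathbb{Z}$-length of semidirect products of tame modules with an infinite cyclic group}

\begin{abstract}
Let $C$ be an infinite cyclic group and $M$ a $\mathbb Z[C]$-module such that $M\rtimes C$ is finitely presented. The $H\mathbb Z$-length of $M\rtimes C$ is the ordinal at which the transfinite lower central series of its $H\mathbb Z$-localization reaches the trivial group. Ivanov and Mikhailov conjectured that it is at most $\omega+n$, where $n$ is read off from the minimal polynomial of a generator of $C$ on $M\otimes\mathbb Q$. We show that this bound fails for a group $\mathbb Z^2\rtimes C$ with $n=2$, whose length is $\omega+3$. We construct the localization of $M\rtimes C$ explicitly and determine the length whenever it is infinite. The sharp bound in terms of $n\ge1$ is $\omega+2n-1$, the length is always less than $2\omega$, and every ordinal $\omega+k$ occurs.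
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Localization and length}
A group homomorphism is an \emph{$H\mathbb Z$-map} if it induces an isomorphism on $H_1$ and an epimorphism on $H_2$; homology is taken with integer coefficients throughout. A group $\Gamma$ is \emph{$H\mathbb Z$-local} if every $H\mathbb Z$-map $G\to G'$ induces a bijection $\mathrm{Mor}(G',\Gamma)\to\mathrm{Mor}(G,\Gamma)$ of sets of homomorphisms. For every group $G$ there is an $H\mathbb Z$-map $\eta\colon G\to EG$ with $EG$ an $H\mathbb Z$-local group, and it is unique up to isomorphism. This is Bousfield's \emph{$H\mathbb Z$-localization}.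

The transfinite lower central series of a group $G$ is defined by $\gamma_1(G)=G$, $\gamma_{\tau+1}(G)=[\gamma_\tau(G),G]$, and $\gamma_\alpha(G)=\bigcap_{\tau<\alpha}\gamma_\tau(G)$ for a limit ordinal $\alpha$. The group $EG$ is transfinitely nilpotent, that is, $\gamma_\tau(EG)=1$ for some ordinal $\tau$. The least such $\tau$ is the \emph{$H\mathbb Z$-length} of $G$; we denote it by $\ell(G)$.

Nilpotent groups are $H\mathbb Z$-local (Lemma~\ref{lem:local}), so a nilpotent group of class $c$ is its own localization and has length $c+1$. It also follows that an $H\mathbb Z$-map $G\to G'$ induces isomorphisms $G/\gamma_k(G)\cong G'/\gamma_k(G')$ for all finite $k$, since both quotients represent the same functor on groups with $\gamma_k=1$. Thus $G$ and $EG$ have the same nilpotent quotients, and $\ell(G)$ is finite exactly when the lower central series of $G$ stabilizes at a finite stage. The inequality $\ell(G)>\omega$ says more: $EG$ has a nontrivial subgroup $\gamma_\omega(EG)$ that no nilpotent quotient detects. It is forced by the condition on $H_2$, and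 $\ell(G)$ measures how many further steps are needed to exhaust it.

\subsection{Tame modules and the conjecture}
Let $C$ be an infinite cyclic group. A $\mathbb Z[C]$-module $M$ is \emph{tame} if $M\rtimes C$ is finitely presented. For tame $M$ the space $M\otimes\mathbb Q$ has finite dimension, and there is a generator $t$ of $C$ whose minimal polynomial $\mu_M$ on $M\otimes\mathbb Q$ is a monic polynomial with integer coefficients. Write
\begin{equation}\label{eq:mu}
\mu_M=(x-1)^m f,\qquad f=f_1^{m_1}\cdots f_l^{m_l},\qquad f(1)\neq0,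
\end{equation}
where $m\ge0$, $m_i\ge1$, and $f_1,\dots,f_l\in\mathbb Z[x]$ are distinct monic irreducible polynomials. The number $m_i$ is the largest size of a Jordan block of $t$ at a root of $f_i$. Since $t$ is invertible, $f_i(0)\ne0$. Three facts are known.
\begin{itemize}
\item[(K1)] If $f(1)=\pm1$, then $\ell(M\rtimes C)<\omega$.
\item[(K2)] Let $\lambda_1,\dots,\lambda_r$ be the distinct complex roots of $\mu_M$, with multiplicities $k_1,\dots,k_r$. If $\lambda_i\lambda_j=1$ holds only when $\lambda_i=\lambda_j=1$, then $\ell(M\rtimes C)\le\omega$. If $\lambda_i\lambda_j=1$ holds only when $k_i=k_j=1$ or $\lambda_i=\lambda_j=1$, then $\ell(M\rtimes C)\le\omega+1$.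
\item[(K3)] The group $G_0=\langle a,b,t\mid a^t=a^{-1},\ b^t=ab^{-1},\ [a,b]=1\rangle=\mathbb Z^2\rtimes C$ has $\ell(G_0)\ge\omega+2$.
\end{itemize}
These facts indicate which factors $f_i$ can push the length beyond $\omega$. By (K2) the relevant roots occur in pairs $\lambda,\lambda^{-1}$; both are algebraic integers, so they are roots of factors with $f_i(0)=\pm1$. A factor with $f_i(1)=\pm1$ should play no role: the element $x-1$ is invertible in $\mathbb Z[x]/f_i$, so such a module is invisible to nilpotent quotients. For the remaining factors, blocks of size $1$ cost at most one step by (K2), and in $G_0$ a block of size $2$ costs at least two steps. One is led to guess that a block of size $m_i$ costs at most $m_i$ steps. Put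
\[
n=\max\bigl(\{m_i : f_i(0)=\pm1,\ f_i(1)\neq\pm1\}\cup\{0\}\bigr).
\]

\medskip
\noindent\textbf{Conjecture} (Ivanov and Mikhailov \cite{IM}). \emph{If $M$ is tame and $f(1)\ne\pm1$, then $\ell(M\rtimes C)\le\omega+n$. In particular, $\ell(M\rtimes C)<2\omega$ for every tame $M$.}

\subsection{Results}
The conjectured inequality is false, and the group in (K3) is a counterexample.

\begin{theorem}\label{thm:example}
For $G_0=M\rtimes C$ as in \textup{(K3)} one has $\mu_M=(x+1)^2$ and $n=2$, but $\ell(G_0)=\omega+3$.
\end{theorem}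

The second assertion of the conjecture is true. It follows from an exact formula. For $g\in\mathbb Z[x]$ let $g^*(x)=x^{\deg g}g(x^{-1})$; if $g(0)\ne0$, the roots of $g^*$ are the inverses of the roots of $g$.

\begin{theorem}\label{thm:main}
Let $M$ be a tame $\mathbb Z[C]$-module with $f(1)\neq\pm1$. Then $\ell(M\rtimes C)=\omega+\nu_0$, where
\[
\nu_0=\max\bigl(\{m_i+m_j-1 : f_j=\pm f_i^*,\ f_i(1)\ne\pm1\}\cup\{0\}\bigr)
\]
and $i=j$ is allowed.
\end{theorem}

If $f_j=\pm f_i^*$, then $f_i(0),f_j(0)\in\{\pm1\}$ because both polynomials are monic, and $f_j(1)=\pm f_i(1)$; so the condition on the pair $(i,j)$ is symmetric. If both generators of $C$ have integral minimal polynomials, passing from one to the other replaces each $f_i$ by $\pm f_i^*$ and changes neither $n$ nor $\nu_0$.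

\begin{corollary}\label{cor:main}
Let $M$ be a tame $\mathbb Z[C]$-module.
\begin{itemize}
\item[(a)] Suppose $f(1)\ne\pm1$. The conjectured inequality fails for $M$ exactly when $\nu_0>n$; for instance, whenever some $i$ with $m_i=n\ge2$ has $f_i=\pm f_i^*$ and $f_i(1)\neq\pm1$.
\item[(b)] If $f(1)\ne\pm1$, then $\ell(M\rtimes C)\le\omega+\max(2n-1,0)$. For each $n\ge1$ this bound is attained by $M=\mathbb Z[x]/(x+1)^n$.
\item[(c)] $\ell(M\rtimes C)<2\omega$.
\item[(d)] Every ordinal $\omega+k$ with $k\ge0$ is the length of $M\rtimes C$ for some tame $M$.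
\end{itemize}
\end{corollary}

\subsection{Where $m_i+m_j-1$ comes from}
Put $s=t-1$ and let $P=\varprojlim M/s^kM$. The group $P\rtimes C$ is the inverse limit of the nilpotent quotients of $M\rtimes C$. It fails to be the localization only because $H_2(M)=\Lambda^2M$ may be much smaller than $H_2(P)=\Lambda^2P$. We repair this by a central extension $N$ of $P$ whose kernel $A$ is a quotient of $\Lambda^2P$, and show that $N\rtimes C$ is the localization and that $\gamma_{\omega+j}(N\rtimes C)=s^jA$. The length is therefore governed by the nilpotency order of $s$ on an exterior \emph{square}, where $t$ acts diagonally. On the tensor product of Jordan blocks of sizes $m_i$ and $m_j$ with eigenvalues $\lambda$ and $\lambda^{-1}$, this order is $m_i+m_j-1$. For two blocks of size $1$ this is $1$, in agreement with the conjecture, but for two blocks of size $n\geq2$ it is $2n-1>n$. The exterior square is taken over $\mathbb Z$, while $P$ is built from the rings $\mathbb Z_p$ of $p$-adic integers, which have infinite rank over $\mathbb Z$. For this reason neither the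 passage from the tensor square to the exterior square nor division by the finite-rank image of $\Lambda^2M$ lowers the order.

Section~\ref{sec:criterion} gives a criterion for recognizing the localization, which Section~\ref{sec:examples} applies by hand to two groups of rank one and to $G_0$. Sections~\ref{sec:completion}--\ref{sec:nu} prove Theorem~\ref{thm:main}.

\section{Local groups and second homology}\label{sec:tools}

\subsection*{Conventions}
We write $x^y=y^{-1}xy$ and $[x,y]=x^{-1}y^{-1}xy$. Let $C=\langle t\rangle$ and $s=t-1\in\mathbb Z[C]$. For a group $N$ with an automorphism $\tau$, the group $N\rtimes C$ is defined by $x^t=\tau(x)$; the opposite convention gives an isomorphic group via $t\mapsto t^{-1}$. For a $C$-module $X$ the commutator $[x,t]$ in $X\rtimes C$ equals $sx$, so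
\begin{equation}\label{eq:lcs}
\gamma_{k+1}(X\rtimes C)=s^kX\qquad(k\ge1).
\end{equation}
The coinvariants and invariants are $X_C=X/sX$ and $X^C=\ker(s|X)$; the functor $X\mapsto X_C$ is right exact. Unless indicated otherwise, $\otimes$ and $\Lambda^2$ are over $\mathbb Z$ and carry the diagonal action of $C$. For abelian groups $X,Y$ we use the natural isomorphisms $H_2(X)=\Lambda^2X$, $\Lambda^2(X\oplus Y)=\Lambda^2X\oplus(X\otimes Y)\oplus\Lambda^2Y$ and $(\Lambda^2X)\otimes\mathbb Q=\Lambda^2_{\mathbb Q}(X\otimes\mathbb Q)$. If $X$ is torsion-free, so is $\Lambda^2X$, being a direct limit of the free groups $\Lambda^2X'$ with $X'\subseteq X$ finitely generated.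

By uniqueness of the localization, to identify $EG$ it suffices to find one $H\mathbb Z$-map from $G$ to an $H\mathbb Z$-local group. The first lemma supplies local groups; the next three control $H_2$.

\begin{lemma}\label{lem:local}
Inverse limits of $H\mathbb Z$-local groups are $H\mathbb Z$-local. If $1\to A\to\Gamma\to\Gamma'\to1$ is a central extension and $\Gamma'$ is $H\mathbb Z$-local, then so is $\Gamma$. In particular, nilpotent groups are $H\mathbb Z$-local.
\end{lemma}

\begin{proof}
The first claim holds because $\mathrm{Mor}(G,\varprojlim\Gamma_i)=\varprojlim\mathrm{Mor}(G,\Gamma_i)$. For the second, let $\rho\colon G\to G'$ be an $H\mathbb Z$-map and $\varphi\colon G\to\Gamma$ a homomorphism. The composite $G\to\Gamma'$ equals $\psi\rho$ for a unique $\psi\colon G'\to\Gamma'$, and any extension of $\varphi$ to $G'$ is a lift of $\psi$. In the universal coefficient sequence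
\[
0\to\mathrm{Ext}(H_1(-),A)\to H^2(-,A)\to\mathrm{Hom}(H_2(-),A)\to0
\]
the map $\rho$ induces a bijection on the left and an injection on the right, so $H^2(G',A)\to H^2(G,A)$ is injective. The class in $H^2(G',A)$ of the extension pulled back along $\psi$ restricts to zero on $G$, because $\psi\rho$ has the lift $\varphi$. Hence it is zero, and $\psi$ lifts to $\Gamma$. The lifts of $\psi$ form a torsor under $\mathrm{Hom}(G',A)$, the lifts of $\psi\rho$ form a torsor under $\mathrm{Hom}(G,A)$, and $\mathrm{Hom}(G',A)\to\mathrm{Hom}(G,A)$ is bijective. So exactly one lift of $\psi$ restricts to $\varphi$. The last claim follows by induction on the class, starting from the trivial group.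
\end{proof}

\begin{lemma}[Wang sequence]\label{lem:wang}
For a group $N$ with an automorphism there are a natural exact sequence
\[
0\to H_2(N)_C\to H_2(N\rtimes C)\to H_1(N)^C\to0
\]
and a natural isomorphism $H_1(N\rtimes C)=H_1(N)_C\oplus C$.
\end{lemma}

\begin{proof}
The spectral sequence $H_p(C,H_q(N))\Rightarrow H_{p+q}(N\rtimes C)$ has only two nonzero columns, $H_0(C,X)=X_C$ and $H_1(C,X)=X^C$.
\end{proof}

Let $1\to A\to N\to P\to1$ be a central extension with $P$ abelian. The commutator of lifts of $x,y\in P$ lies in $A$, depends only on $x$ and $y$, and is bilinear and alternating. This defines the \emph{commutator pairing} $\kappa\colon\Lambda^2P\to A$. We write $\kappa(x,y)=\kappa(x\wedge y)$, and $\kappa(X,Y)$ for the subgroup generated by the values on $X\times Y$.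

\begin{lemma}\label{lem:ganea}
Suppose that $\kappa$ is onto. Then $H_1(N)=P$, and there is an exact sequence
\[
A\otimes P\xrightarrow{\ \theta\ }H_2(N)\to\Lambda^2P\xrightarrow{\ \kappa\ }A\to0,
\]
equivariant for automorphisms of $N$ that preserve $A$. For all $x,y,z\in P$,
\begin{equation}\label{eq:jacobi}
\theta(\kappa(x,y)\otimes z)+\theta(\kappa(y,z)\otimes x)+\theta(\kappa(z,x)\otimes y)=0 .
\end{equation}
\end{lemma}

\begin{proof}
Since $\kappa$ is onto, $[N,N]=A$ and $H_1(N)=P$. Let $F$ be the free group on the set $N$, and write $N=F/R$, $P=F/S$, $A=S/R$ and $F'=[F,F]$. Then $F'\subseteq S$ because $P$ is abelian, $[S,F]\subseteq R$ because $A$ is central, and $S=F'R$ because $[N,N]=A$. Hopf's formula gives $H_2(N)=(R\cap F')/[R,F]$ and $H_2(P)=F'/[S,F]$, where $x\wedge y$ corresponds to the commutator of lifts of $x$ and $y$. So $\kappa$ is the natural map $F'/[S,F]\to S/R$; its kernel $(R\cap F')/[S,F]$ is the image of $H_2(N)$; and the kernel of $H_2(N)\to H_2(P)$ is $[S,F]/[R,F]$.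

For $u\in S$ and $v\in F$ the commutator $[u,v]$ lies in $R$, so it is central modulo $[R,F]$. The identities $[xy,z]=[x,z]^y[y,z]$ and $[x,yz]=[x,z][x,y]^z$ then show that $(u,v)\mapsto[u,v]$ is a bimultiplicative map from $S\times F$ to the abelian group $[S,F]/[R,F]$. It is trivial for $u\in R$ and for $v\in R$, and also for $v\in F'$ since the target is abelian; hence it is trivial for $v\in S=F'R$. It therefore induces a surjection $\theta\colon A\otimes P\to[S,F]/[R,F]$. An automorphism of $N$ preserving $A$ induces an automorphism of $F$ preserving $R$ and $S$, which gives equivariance.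

Finally $\gamma_3(F)=[F',F]\subseteq[S,F]\subseteq R$, so $\gamma_4(F)\subseteq[R,F]$. Modulo $\gamma_4(F)$ the Hall--Witt identity reads $[[x,y],z]\,[[y,z],x]\,[[z,x],y]=1$, and this is \eqref{eq:jacobi}.
\end{proof}

\begin{lemma}\label{lem:coinv}
Let $X,Y$ be $C$-modules with $s^rX=0$ and $dY\subseteq sY$ for some integers $r\ge0$, $d\ge1$. Then $d^r(X\otimes Y)_C=0$. If $X$ is divisible, then $(X\otimes Y)_C=0$.
\end{lemma}

\begin{proof}
Induct on $r$. The sequence $(sX\otimes Y)_C\to(X\otimes Y)_C\to(X_C\otimes Y)_C\to0$ is exact, and $d^{r-1}$ kills the first term. On $X_C\otimes Y$ the operator $s$ is $1\otimes s$, so the last term is $X_C\otimes Y_C$, which $d$ kills. If $X$ is divisible, then $(X\otimes Y)_C$ is divisible and killed by $d^r$, hence zero.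
\end{proof}

\section{Recognizing the localization}\label{sec:criterion}

Let $M$ be a $C$-module and $G=M\rtimes C$. Throughout the paper
\[
P=\varprojlim_k M/s^kM,\qquad \iota\colon M\to P,\qquad J=\mathrm{im}(\Lambda^2M\to\Lambda^2P),\qquad W=\Lambda^2P/J .
\]
Since $s^kP$ maps to zero in $M/s^kM$, we have $\bigcap_ks^kP=0$. By \eqref{eq:lcs} the groups $M/s^kM\rtimes C$ are nilpotent, so their limit $P\rtimes C$ is $H\mathbb Z$-local. It is the first candidate for $EG$. Suppose that $\iota$ induces isomorphisms on coinvariants and on invariants, as will be the case for tame $M$. By Lemma~\ref{lem:wang}, $G\to P\rtimes C$ is then an isomorphism on $H_1$, and its cokernel on $H_2$ is $W_C$. So $W_C$ is the whole obstruction.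

A central extension $N$ of $P$ with surjective pairing $\kappa\colon\Lambda^2P\to A$ removes superfluous classes: by Lemma~\ref{lem:ganea}, only $K=\ker\kappa$ survives in the image of $H_2(N)$. Three requirements arise. For $\iota$ to lift to $N$ we need $J\subseteq K$. For surjectivity on $H_2$ we need $J\to K_C$ to be onto, that is, $K/J=s(K/J)$. To obtain locality from Lemma~\ref{lem:local} we need $s^rA=0$ for some $r$, that is, $s^rW\subseteq K/J$. Together these give $K/J=s^r(K/J)\subseteq s^rW\subseteq K/J$. So there is no choice: the chain $W\supseteq sW\supseteq s^2W\supseteq\cdots$ must stabilize, and $A$ is the quotient of $W$ by its stable term. The remaining danger is that $N$ has new classes $\theta(A\otimes P)\subseteq H_2(N)$. They die in the coinvariants when $A$ is divisible and is generated by commutators from a submodule of $P$ whose coinvariants have finite exponent.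

\begin{proposition}\label{prop:criterion}
Suppose that $\iota$ induces an isomorphism $M_C\to P_C$ and an epimorphism $M^C\to P^C$. Let $1\to A\to N\xrightarrow{\pi}P\to1$ be a central extension with commutator pairing $\kappa$, let $\tau$ be an automorphism of $N$ with $\pi\tau=t\pi$, and let $t$ act on $A$ by $\tau$. Let $\sigma\colon M\to N$ be a homomorphism with $\pi\sigma=\iota$ and $\tau\sigma=\sigma t$. Assume:
\begin{itemize}
\item[(a)] $A$ is divisible, and $s^rA=0$ for some $r$;
\item[(b)] $K=\ker\kappa$ satisfies $K=J+sK$;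
\item[(c)] there are a submodule $P_1\subseteq P$ and an integer $d\ge1$ with $dP_1\subseteq sP_1$ and $\kappa(P_1,P_1)=A$.
\end{itemize}
Then the map $\eta\colon G\to E=N\rtimes C$ induced by $\sigma$ is the $H\mathbb Z$-localization of $G$, and $\gamma_{\omega+j}(E)=s^jA$ for all finite $j\ge0$. If $s^kP\neq0$ for all $k$, then $\ell(G)=\omega+\nu$, where $\nu$ is the least integer with $s^\nu A=0$.
\end{proposition}

\begin{proof}
\emph{$E$ is local.} The subgroups $s^jA$ are normal in $E$, and $s^jA/s^{j+1}A$ is central in $E/s^{j+1}A$ because both $N$ and $t$ act trivially on it. So $E=E/s^rA$ arises from $E/A=P\rtimes C$ by $r$ central extensions, and Lemma~\ref{lem:local} applies.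

\emph{$\eta$ is an $H\mathbb Z$-map.} By (c) the pairing $\kappa$ is onto, so $H_1(N)=P$. By Lemma~\ref{lem:wang}, $H_1(\eta)$ is the isomorphism $M_C\oplus C\to P_C\oplus C$. Comparing the Wang sequences of $G$ and $E$, and using that $M^C\to P^C$ is onto, we see that $H_2(\eta)$ is onto as soon as $H_2(M)\to H_2(N)_C$ is onto. Lemma~\ref{lem:ganea} gives an exact sequence
\[
(A\otimes P)_C\xrightarrow{\ \bar\theta\ }H_2(N)_C\to K_C\to0 .
\]
The composite $H_2(M)\to H_2(N)\to\Lambda^2P$ is $\Lambda^2\iota$, so $H_2(M)\to K_C$ is onto by (b). It remains to show $\bar\theta=0$. For $x,y\in P_1$ and $z\in P$, relation \eqref{eq:jacobi} gives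
\[
\theta(\kappa(x,y)\otimes z)=-\theta(\kappa(y,z)\otimes x)-\theta(\kappa(z,x)\otimes y).
\]
Since $A=\kappa(P_1,P_1)$, the image of $\theta$ equals the image of $A\otimes P_1$. The map $A\otimes P_1\to H_2(N)_C$ factors through $(A\otimes P_1)_C$, which is zero by Lemma~\ref{lem:coinv}.

\emph{The lower central series.} The group $\gamma_{k+1}(E)$ maps onto $\gamma_{k+1}(P\rtimes C)=s^kP$ for $k\ge1$. As $\bigcap_ks^kP=0$, we get $\gamma_\omega(E)\subseteq A$. Conversely, let $x,y\in P_1$. Then $d^kx\in s^kP$, so $d^kx$ has a lift in $\gamma_{k+1}(E)\cap N$, and its commutator with a lift of $y$ is $d^k\kappa(x,y)\in\gamma_{k+2}(E)$. Hence $A=d^kA\subseteq\gamma_{k+2}(E)$ for all $k$, and $\gamma_\omega(E)=A$. For a submodule $X\subseteq A$ we have $[X,E]=sX$, since $N$ centralizes $X$ and $t^{i}-1\in s\mathbb Z[C]$ for all $i$. So $\gamma_{\omega+j}(E)=s^jA$. If $s^kP\ne0$ for all $k$, no finite term of the series is trivial, and the formula for $\ell(G)$ follows.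
\end{proof}

\section{Three examples}\label{sec:examples}

When $A$ is uniquely $2$-divisible, the extension can be written down. Let $\kappa\colon\Lambda^2P\to A$ be a $C$-map with $\kappa(J)=0$, and let $N=A\times P$ with
\begin{equation}\label{eq:heis}
(v,x)(w,y)=\bigl(v+w+\tfrac12\kappa(x,y),\,x+y\bigr),\qquad \tau(v,x)=(tv,tx),\qquad\sigma(x)=(0,\iota x).
\end{equation}
The product is associative because $\kappa$ is bilinear. The commutator pairing is $\frac12\kappa(x,y)-\frac12\kappa(y,x)=\kappa(x,y)$, and $\sigma$ is a homomorphism because $\kappa(J)=0$.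

All three examples complete to modules over $\mathbb Z_2$. For every integer $k\ge1$ we have $k\mathbb Z_2=2^v\mathbb Z_2$ for some $v$, hence $\mathbb Z_2=\mathbb Z+k\mathbb Z_2$. Expanding $(i+k\alpha)\wedge(j+k\beta)$ with $i,j\in\mathbb Z$ and using $\Lambda^2\mathbb Z=0$, we find that $\Lambda^2\mathbb Z_2$ is divisible. It is torsion-free, hence a $\mathbb Q$-vector space, namely $\Lambda^2_{\mathbb Q}\mathbb Q_2$; and $\alpha\wedge\beta\neq0$ when $\alpha,\beta\in\mathbb Z_2$ are linearly independent over $\mathbb Q$.

\begin{example}\label{ex:klein}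
Let $M=\mathbb Z$ with $t=-1$, so that $G$ is the Klein bottle group. Here $s=-2$, $P=\mathbb Z_2$, $M_C=P_C=\mathbb Z/2$, $P^C=0$ and $J=0$. On $W=\Lambda^2\mathbb Z_2$ the generator acts as $(-1)^2=1$, so $sW=0$ and $W_C\ne0$: the group $P\rtimes C$ is not the localization. Take $A=W$, $\kappa=\mathrm{id}$ and $N$ as in \eqref{eq:heis}. Proposition~\ref{prop:criterion} applies with $K=0$, $P_1=P$, $d=2$, and gives $\ell(G)=\omega+1$. Here $f=x+1$ and $n=\nu_0=1$.
\end{example}

\begin{example}\label{ex:bs}
Let $M=\mathbb Z[x,x^{-1}]/(x-3)=\mathbb Z[\frac13]$ with $t=3$, so that $G$ is the Baumslag--Solitar group $BS(1,3)$. Here $s=2$, and $P$, $P_C$, $P^C$, $J$ and the group $W$ are as in Example~\ref{ex:klein}. But $t$ acts on $W$ as $9$, so $s=8$ is invertible on $W$ and $W=sW$. Proposition~\ref{prop:criterion} applies with $A=0$ and gives $EG=\mathbb Z_2\rtimes C$ and $\ell(G)=\omega$. Here $f=x-3$ and $n=\nu_0=0$. The choice $A=W$ violates only the nilpotency in (a); it yields a group with $\gamma_{\omega+j}=A\neq0$ for all $j$, which is not transfinitely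 nilpotent and hence not local.
\end{example}

The two examples differ only in whether the product of two eigenvalues is $1$. The group $G_0$ is the smallest case in which the size of a Jordan block enters.

\begin{proof}[Proof of Theorem~\ref{thm:example}]
We have $M=\mathbb Za\oplus\mathbb Zb$ with $ta=-a$ and $tb=a-b$. Then $(t+1)b=a$ and $(t+1)a=0$, so $\mu_M=(x+1)^2$; thus $f_1=x+1$, $m_1=2$, $f_1(0)=1$, $f_1(1)=2$ and $n=2$.

\emph{The completion.} From $sa=-2a$ and $sb=a-2b$ we get $s^2a=4a$ and $s^2b=4(b-a)$. Hence $s^{2k}M=4^kM$, so $P=\mathbb Z_2a\oplus\mathbb Z_2b$ and $s^{2k}P=4^kP\ne0$. The formulas for $s^2$ show that $s$ is injective on $P$, so $P^C=0$. Both $M_C$ and $P_C$ are the coinvariants of $M/4M=P/4P$, because $4M\subseteq sM$ and $4P\subseteq sP$.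

\emph{The action on $\Lambda^2P$.} The group $\Lambda^2P=\Lambda^2(\mathbb Z_2a)\oplus(\mathbb Z_2a\otimes\mathbb Z_2b)\oplus\Lambda^2(\mathbb Z_2b)$ is generated by elements of three types, and for $\alpha,\beta\in\mathbb Z_2$ we compute
\begin{align*}
s(\alpha a\wedge\beta a)&=0,\\
s(\alpha a\wedge\beta b)&=(-\alpha a)\wedge(\beta a-\beta b)-\alpha a\wedge\beta b=-\alpha a\wedge\beta a,\\
s(\alpha b\wedge\beta b)&=(\alpha a-\alpha b)\wedge(\beta a-\beta b)-\alpha b\wedge\beta b=\alpha a\wedge\beta a-\alpha a\wedge\beta b+\beta a\wedge\alpha b.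
\end{align*}
Thus $s^3\Lambda^2P=0$, and
\[
s^2(\alpha b\wedge\beta b)=\alpha a\wedge\beta a-\beta a\wedge\alpha a=2\,\alpha a\wedge\beta a .
\]
For $\alpha,\beta$ independent over $\mathbb Q$ this is a nonzero element of the first summand, while $J=\mathbb Z(a\wedge b)$ lies in the second. So $s^3W=0$ and $s^2W\ne0$. We take $A=W$ and let $\kappa$ be the projection, so that $K=J$.

\emph{$A$ is uniquely $2$-divisible.} For $k\ge1$ we have $P=M+kP$, hence $\Lambda^2P=J+k\Lambda^2P$, and $A$ is divisible. Suppose that $2w=k\,a\wedge b$ with $w\in\Lambda^2P$ and $k\in\mathbb Z$. If $k$ were odd, then $a\wedge b\in2\Lambda^2P$; this is impossible because $a\wedge b$ maps to the generator of $\Lambda^2(P/2P)=\mathbb Z/2$. So $k$ is even, and $w=\frac k2\,a\wedge b\in J$ since $\Lambda^2P$ is torsion-free.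

Define $N$ by \eqref{eq:heis}. Proposition~\ref{prop:criterion} applies with $P_1=P$ and $d=4$, and $\nu=3$. Hence $\ell(G_0)=\omega+3$.
\end{proof}

\begin{remark}
The exterior square of $P$ over $\mathbb Z_2$ is $\mathbb Z_2(a\wedge b)$, and $s$ is zero on it. The elements $\alpha a\wedge\beta a$ that witness $\gamma_{\omega+2}(E)\ne1$ exist only because $H_2(P)$ is the exterior square over $\mathbb Z$.
\end{remark}

\section{The completion of a tame module}\label{sec:completion}

From now on $M$ is tame, $t$ is a generator with integral minimal polynomial $\mu=\mu_M$, and \eqref{eq:mu} holds. Until Proposition~\ref{prop:general} we do not assume $f(1)\ne\pm1$. Three features of $G_0$ are lost in general: $M$ need not be finitely generated as a group, several primes may occur, and the eigenvalue $1$ makes $P_C$ infinite, so that $P_1=P$ is not admissible in Proposition~\ref{prop:criterion}. This section deals with all three. Finite presentability is used only in the following lemma.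

\begin{lemma}\label{lem:lattice}
There is a finitely generated subgroup $L\subseteq M$ with $tL\subseteq L$ and $M=\bigcup_{i\ge0}t^{-i}L$. For every such pair $L\subseteq M$ one has $L\otimes\mathbb Q=M\otimes\mathbb Q$ and $L/s^kL\cong M/s^kM$ for all $k$.
\end{lemma}

\begin{proof}
By a theorem of Bieri and Strebel \cite[Theorem A]{BS}, a finitely presented group without free subgroups of rank $2$ that maps onto $\mathbb Z$ is an ascending HNN extension with finitely generated base $L$ contained in the kernel. The kernel is then the ascending union of the conjugates of $L$ by the powers of the stable letter, and the stable letter maps to a generator of $\mathbb Z$. This applies to the metabelian group $M\rtimes C$. As $M$ is abelian, the stable letter acts on $M$ as a generator $t_0$ of $C$, with $t_0L\subseteq L$ and $M=\bigcup_it_0^{-i}L$. The injective map $t_0$ on the finite-dimensional space $L\otimes\mathbb Q$ is bijective, so $L\otimes\mathbb Q=M\otimes\mathbb Q$.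

Suppose that $t_0=t^{-1}$. Let $T$ be the torsion subgroup of $L$. The determinant of $t_0$ on $L/T$ is an integer. Its inverse $\det t$ is a rational number and a product of roots of $\mu$, hence also an integer. So $\det t_0=\pm1$ and $t_0$ is bijective on $L/T$. It is injective, hence bijective, on the finite group $T$. Therefore $t_0L=L$, so $M=L$ and $tL=L$.

For the last claim, $t=1+s$ is invertible on $L/s^kL$, with inverse $u=\sum_{i<k}(-s)^i$. The map $L/s^kL\to M/s^kM$ is onto because $t^{-i}x\equiv u^ix$ modulo $s^kM$. It is injective: if $x\in L$ and $x=s^kt^{-i}y$ with $y\in L$, then $t^ix\in s^kL$, so $x\in s^kL$.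
\end{proof}

To separate the eigenvalue $1$ from the others, put
\[
B=s^mL,\qquad P_1=s^mP,\qquad U=\ker(s^m|P).
\]
The space $B\otimes\mathbb Q=s^m(M\otimes\mathbb Q)$ is the $f$-primary part of $M\otimes\mathbb Q$, so the minimal polynomial of $t$ on it is $f$. Since $f(1)\ne0$, the operator $s$ is invertible on $B\otimes\mathbb Q$, and the finitely generated group $B/sB$ is finite. Let $d$ be its order. Likewise $f(t)B$ is finite; fix $e\ge1$ with $ef(t)B=0$.

To describe $P_1$ prime by prime, recall Fitting's lemma: an endomorphism $s$ of a finite abelian group $X$ gives a decomposition $X=X^0\oplus X^1$, with $X^0=\ker s^N$ and $X^1=s^NX$ for large $N$, such that $s$ is nilpotent on $X^0$ and bijective on $X^1$; every map that commutes with $s$ respects it. Applying this to the groups $B/p^kB$ and passing to the limit, we obtain for each prime $p$ a decomposition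
\[
B_p=B\otimes\mathbb Z_p=B_p^0\oplus B_p^1
\]
into $\mathbb Z_p[t]$-submodules, finitely generated over $\mathbb Z_p$, such that $s$ is bijective on $B_p^1$. Moreover $B_p^0/pB_p^0$ embeds in $(B/pB)^0$, so $s^NB_p^0\subseteq pB_p^0$ for some $N$.

\begin{lemma}\label{lem:completion}
\begin{itemize}
\item[(i)] The map $\iota$ induces isomorphisms $M/s^kM\cong P/s^kP$ and $\ker(s^k|M)\cong\ker(s^k|P)$ for all $k$. In particular $M_C\cong P_C$, $M^C\cong P^C$ and $U\subseteq\iota(M)$.
\item[(ii)] $P_1\cong\bigoplus_{p\mid d}B_p^0$ as $\mathbb Z[t]$-modules, and $dP_1\subseteq sP_1$.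
\item[(iii)] $d^mP\subseteq U+P_1$.
\item[(iv)] $P=\iota(M)+kP$ for every integer $k\ge1$.
\item[(v)] $ef(t)P_1=0$ and $e\mu(t)P=0$.
\item[(vi)] The torsion subgroup of $\Lambda^2P_1$ has finite exponent.
\end{itemize}
\end{lemma}

\begin{proof}
The module $M$ is generated by $L$ over the noetherian ring $\mathbb Z[C]$. On finitely generated $\mathbb Z[C]$-modules the $s$-adic completion $X\mapsto\widehat X$ is exact and $\widehat X/s^k\widehat X=X/s^kX$.

(i) Complete the exact sequence $0\to\ker(s^k|M)\to M\xrightarrow{s^k}M$; the first term is killed by $s^k$ and so equals its completion.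

(ii) Completing $M\twoheadrightarrow s^mM\hookrightarrow M$ identifies $P_1$ with the completion of $s^mM$. Lemma~\ref{lem:lattice}, applied to the pair $B\subseteq s^mM$, gives $P_1=\varprojlim B/s^kB$ and $P_1/s^kP_1=B/s^kB$. The case $k=1$ gives $dP_1\subseteq sP_1$. The group $B/s^kB$ is finite and killed by $d^k$, so
\[
B/s^kB=\bigoplus_{p\mid d}B_p/s^kB_p=\bigoplus_{p\mid d}B_p^0/s^kB_p^0 .
\]
From $s^NB_p^0\subseteq pB_p^0$ and $d^kB_p^0\subseteq s^kB_p^0$ we see that the $s$-adic and $p$-adic topologies on $B_p^0$ agree. As $B_p^0$ is $p$-adically complete, $\varprojlim_kB_p^0/s^kB_p^0=B_p^0$.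

(iii) The map $s^m\colon P\to P_1$ is onto with kernel $U$ and carries $P_1$ onto $s^mP_1$. So $P/(U+P_1)\cong P_1/s^mP_1$, which $d^m$ kills.

(iv) On $B_p^0$ we have $kB_p^0=p^vB_p^0\supseteq s^{Nv}B_p^0$, where $p^v$ is the $p$-part of $k$. As only finitely many primes occur, $s^jP_1\subseteq kP_1$ for large $j$. By (i), $P=\iota(M)+s^{m+j}P=\iota(M)+s^jP_1\subseteq\iota(M)+kP$.

(v) The operator $ef(t)$ kills $B$, hence each $B/s^kB$, hence $P_1$; and $\mu(t)P=f(t)P_1$.

(vi) A finitely generated $\mathbb Z_p$-module is the sum of a finite and a free module. So $P_1=T\oplus Y$ with $T$ finite and $Y$ torsion-free. In $\Lambda^2P_1=\Lambda^2T\oplus(T\otimes Y)\oplus\Lambda^2Y$ the last summand is torsion-free and $|T|$ kills the other two.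
\end{proof}

We next determine which Jordan blocks survive completion. Let
\[
S=\{i: f_i(1)\ne\pm1\},\qquad V=P_1\otimes\mathbb Q=\bigoplus_{p\mid d}B_p^0\otimes\mathbb Q,\qquad V_{\mathbb C}=V\otimes_{\mathbb Q}\mathbb C .
\]
The numbers $f_i(1)$ are nonzero integers, so $S$ is empty exactly when $f(1)=\pm1$. By Lemma~\ref{lem:completion}(v), $f(t)V=0$. Irreducible polynomials over $\mathbb Q$ have simple roots, and distinct ones have no common root. Hence $V_{\mathbb C}=\bigoplus_\lambda V_\lambda$, where $\lambda$ runs over the complex roots of $f$ and $V_\lambda=\ker(t-\lambda)^{m_i}$ for the unique $i$ with $f_i(\lambda)=0$. Note that $s$ is invertible on $V$.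

\begin{lemma}\label{lem:spectrum}
Let $f_i(\lambda)=0$. If $i\notin S$, then $V_\lambda=0$. If $i\in S$, then $(t-\lambda)^{m_i-1}V_\lambda$ has infinite dimension over $\mathbb C$.
\end{lemma}

\begin{proof}
Fix $p$ and let $\rho\in\overline{\mathbb Q}_p$ be an eigenvalue of $t$ on one of the $\mathbb Q_p$-vector spaces $B_p^0\otimes\mathbb Q$, $B_p^1\otimes\mathbb Q$. An operator that preserves a $\mathbb Z_p$-lattice has eigenvalues of absolute value at most $1$. On the first space $s^N/p$ preserves a lattice, so $|\rho-1|_p<1$. On the second both $s$ and $s^{-1}$ do, so $|\rho-1|_p=1$. Consequently $B_p^0\otimes\mathbb Q$ is the sum of the $g$-primary parts of $B\otimes\mathbb Q_p$ over the irreducible $g\in\mathbb Q_p[x]$ whose roots satisfy $|\rho-1|_p<1$. The roots $\rho$ of $f_i$ in $\overline{\mathbb Q}_p$ are integral, so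
\begin{equation}\label{eq:roots}
|\rho-1|_p\le1\qquad\text{and}\qquad\prod_{f_i(\rho)=0}|\rho-1|_p=|f_i(1)|_p .
\end{equation}

If $i\notin S$, then \eqref{eq:roots} forces $|\rho-1|_p=1$ for all roots and all $p$. So the $f_i$-primary part of $V$ is zero, and $V_\lambda=0$.

If $i\in S$, choose a prime $p$ dividing $f_i(1)$. By \eqref{eq:roots} some root $\rho$ of $f_i$ has $|\rho-1|_p<1$; let $g$ be its minimal polynomial over $\mathbb Q_p$. Since $t$ has minimal polynomial $f$ on $B\otimes\mathbb Q$, the module $\mathbb Q[x]/f_i^{m_i}$ is a summand of $B\otimes\mathbb Q$. As $f_i$ has simple roots, $f_i/g$ is prime to $g$, so $Y=\mathbb Q_p[x]/g^{m_i}$ is a summand of $B\otimes\mathbb Q_p$. It is $g$-primary, hence contained in $B_p^0\otimes\mathbb Q$. (If $p\nmid d$, then $B_p=sB_p$, so $B_p^0=s^NB_p^0\subseteq pB_p^0$ and $B_p^0=0$; thus $p\mid d$ and $Y\subseteq V$.) Now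
\[
Z=f_i(t)^{m_i-1}Y=g(t)^{m_i-1}Y\cong\mathbb Q_p[x]/g
\]
is killed by $f_i(t)$, so it is a vector space over the number field $F=\mathbb Q[x]/f_i$. Its dimension over $F$ is infinite because $\dim_{\mathbb Q}\mathbb Q_p=\infty$. We have $Z\otimes_{\mathbb Q}\mathbb C=Z\otimes_F(F\otimes_{\mathbb Q}\mathbb C)$, and $F\otimes_{\mathbb Q}\mathbb C$ is a product of copies of $\mathbb C$ indexed by the complex roots of $f_i$. So the $\lambda$-component of $Z\otimes_{\mathbb Q}\mathbb C$ is infinite-dimensional. This component is $f_i(t)^{m_i-1}Y_\lambda$, where $Y_\lambda=(Y\otimes_{\mathbb Q}\mathbb C)\cap V_\lambda$, and it equals $(t-\lambda)^{m_i-1}Y_\lambda$ because $f_i/(x-\lambda)$ acts invertibly on $Y_\lambda$.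
\end{proof}

\section{The localization of $M\rtimes C$}\label{sec:construction}

By the discussion in Section~\ref{sec:criterion}, the first thing to prove is that the chain $s^jW$ stabilizes. For this we need a polynomial in $t$ that kills $W$. Let $h\in\mathbb Z[z]$ be the characteristic polynomial of multiplication by $xy$ on the free abelian group $\mathbb Z[x,y]/(\mu(x),\mu(y))$. By the Cayley--Hamilton theorem, $h(xy)\in(\mu(x),\mu(y))$. If $e\mu(t)$ kills a $C$-module $X$, let $x=t\otimes1$ and $y=1\otimes t$ act on $X\otimes X$. The diagonal action of $t$ is $xy$, so $eh(t)$ kills $X\otimes X$ and its quotient $\Lambda^2X$. By Lemma~\ref{lem:completion}(v),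
\begin{equation}\label{eq:h}
eh(t)\Lambda^2P=0,\qquad eh(t)\Lambda^2P_1=0 .
\end{equation}
Write $h=(z-1)^qg$ with $g\in\mathbb Z[z]$ and $g(1)\neq0$, and $g(t)=g(1)+s\,r(t)$ with $r\in\mathbb Z[z]$.

\begin{lemma}\label{lem:W}
The module $W$ is divisible, $h(t)W=0$, and $s^qW=s^{q+1}W$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:completion}(iv), $\Lambda^2P=J+k\Lambda^2P$ for all $k\ge1$, so $W$ is divisible. Then $h(t)W=h(t)eW=0$ by \eqref{eq:h}. On $s^qW$ we have $g(t)=0$, that is, $g(1)=-s\,r(t)$. Since $s^qW$ is divisible, $s^qW=g(1)s^qW\subseteq s^{q+1}W$.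
\end{proof}

Let $\nu$ be the least integer with $s^\nu W=s^{\nu+1}W$, and put
\[
A=W/s^\nu W,\qquad\kappa\colon\Lambda^2P\twoheadrightarrow A,\qquad K=\ker\kappa .
\]
Then $A$ is divisible and $s^\nu A=0$. For $j<\nu$ we have $s^jA\neq0$, since otherwise $s^jW\subseteq s^\nu W\subseteq s^{j+1}W$, against the minimality of $\nu$. Also $K/J=s^\nu W=s(K/J)$, so $K=J+sK$. This gives hypotheses (a) and (b) of Proposition~\ref{prop:criterion}. For (c) we must show that $U$ contributes nothing essential to $A$: commutators within $U$ vanish because $U$ comes from $M$, and mixed commutators have bounded order.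

\begin{lemma}\label{lem:P1}
$A=\kappa(P_1,P_1)$.
\end{lemma}

\begin{proof}
The submodule $I=\kappa(U,P_1)$ of $A$ is a quotient of $U\otimes P_1$. Lemma~\ref{lem:coinv} with $X=U$ and $Y=P_1$ gives $d^mI\subseteq sI$, so $c=d^{m\nu}$ satisfies $cI\subseteq s^\nu I=0$. Let $x,y\in P$. By Lemma~\ref{lem:completion}(iii), $d^mx=u+b$ and $d^my=u'+b'$ with $u,u'\in U$ and $b,b'\in P_1$. Since $U\subseteq\iota(M)$, we have $\kappa(u,u')=0$, and
\[
cd^{2m}\kappa(x,y)=c\kappa(u,b')-c\kappa(u',b)+c\kappa(b,b')=c\kappa(b,b').
\]
Hence $A=cd^{2m}A\subseteq\kappa(P_1,P_1)$.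
\end{proof}

Nothing now guarantees that $A$ is free of $2$-torsion, so formula \eqref{eq:heis} is not available. Divisibility of $A$, which means that $A$ is an injective abelian group, replaces it.

\begin{lemma}\label{lem:N}
There are a central extension $1\to A\xrightarrow{i}N\xrightarrow{\pi}P\to1$ with commutator pairing $\kappa$, an automorphism $\tau$ of $N$ with $\tau i=it$ and $\pi\tau=t\pi$, and a homomorphism $\sigma\colon M\to N$ with $\pi\sigma=\iota$ and $\tau\sigma=\sigma t$.
\end{lemma}

\begin{proof}
Central extensions of $P$ by $A$ are classified up to equivalence by $H^2(P,A)$. In the sequence $0\to\mathrm{Ext}(P,A)\to H^2(P,A)\to\mathrm{Hom}(\Lambda^2P,A)\to0$ the second map sends an extension to its commutator pairing \cite[V.6, Exercise 5]{Br}. As $\mathrm{Ext}(P,A)=0$, there is an extension $(i,\pi)$ with pairing $\kappa$, unique up to equivalence. Consider the extension $(it,\,t^{-1}\pi)$ with the same middle group. In it, lifts of $x,y$ are elements with $\pi$-images $tx,ty$, and their commutator is $i\kappa(tx,ty)=(it)\kappa(x,y)$. So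 its pairing is also $\kappa$, and an equivalence of the two extensions is an automorphism $\tau_0$ of $N$ with $\tau_0i=it$ and $\pi\tau_0=t\pi$.

Let $M'=\iota(M)$. The group $N'=\pi^{-1}(M')$ is abelian because $\kappa(M',M')=0$, and it is $\tau_0$-invariant. Since $A$ is injective, $N'\to M'$ has a homomorphic section $\sigma'$. It remains to make $\sigma'$ equivariant. The map $x\mapsto\tau_0\sigma'(t^{-1}x)\,\sigma'(x)^{-1}$ is a homomorphism $M'\to N'$ with values in $\ker\pi$, so it equals $i\delta$ for a homomorphism $\delta\colon M'\to A$. Extend $\delta$ to $P$ by injectivity of $A$, and put $\tau(g)=\tau_0(g)\cdot i\delta(t\pi g)^{-1}$. This is an endomorphism of $N$ because $i(A)$ is central. It induces $t$ on $A$ and on $P$, so it is an automorphism. For $y\in M'$ we have $i\delta(ty)=\tau_0\sigma'(y)\,\sigma'(ty)^{-1}$, hence $\tau\sigma'(y)=\sigma'(ty)$. Put $\sigma=\sigma'\iota$.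
\end{proof}

\begin{proposition}\label{prop:general}
For every tame $M$ the localization of $G=M\rtimes C$ is $N\rtimes C$. If $f(1)\ne\pm1$, then $\ell(G)=\omega+\nu$. If $f(1)=\pm1$, then $\ell(G)<\omega$, as stated in \textup{(K1)}.
\end{proposition}

\begin{proof}
The hypotheses of Proposition~\ref{prop:criterion} hold by Lemma~\ref{lem:completion}(i), (ii), the paragraph after Lemma~\ref{lem:W}, and Lemmas~\ref{lem:P1} and~\ref{lem:N}. If $f(1)\ne\pm1$, then $S\neq\emptyset$ and $V\neq0$ by Lemma~\ref{lem:spectrum}. As $s^kV=V$, we get $s^kP\supseteq s^kP_1\ne0$ for all $k$, and $\ell(G)=\omega+\nu$. This is the only place where the hypothesis $f(1)\ne\pm1$ is used.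

If $f(1)=\pm1$, then $S=\emptyset$ and $V=0$, so $P_1$ is finite by Lemma~\ref{lem:completion}(ii). Then $A=\kappa(P_1,P_1)$ is finite and divisible, hence zero. Since $\bigcap_ks^kP_1=0$, we have $s^kP_1=0$ for some $k$, so $s^{m+k}P=0$ and $EG=P\rtimes C$ is nilpotent.
\end{proof}

\section{The nilpotency order of $s$ on $A$}\label{sec:nu}

It remains to prove $\nu=\nu_0$. We compute over $\mathbb C$, where Jordan decomposition is available, and then return to $A$. The return needs care in both directions: $W$ is $\Lambda^2P$ divided by $J$, which could lower the order, and $A$ may have torsion, which $\otimes\,\mathbb C$ does not see.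

For an abelian group $X$ put $X_{\mathbb C}=X\otimes\mathbb C$; thus $(\Lambda^2P_1)_{\mathbb C}=\Lambda^2_{\mathbb C}V_{\mathbb C}$. A $\mathbb C[t]$-module $X$ killed by $h(t)=s^qg(t)$ splits as $X=X^{(1)}\oplus\ker g(t)$ with $X^{(1)}=\ker s^q$. The operator $s$ is nilpotent on $X^{(1)}$ and invertible on $\ker g(t)$. By \eqref{eq:h} and Lemma~\ref{lem:W} this applies to $\Lambda^2_{\mathbb C}V_{\mathbb C}$ and to $W_{\mathbb C}$. Put $D=(\Lambda_{\mathbb C}^2V_{\mathbb C})^{(1)}$.

\begin{lemma}\label{lem:D}
$s^{\nu_0}D=0$. If $\nu_0>0$, then $s^{\nu_0-1}D$ has infinite dimension.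
\end{lemma}

\begin{proof}
All tensor products here are over $\mathbb C$. The space $\Lambda^2V_{\mathbb C}$ is the direct sum of the $\Lambda^2V_\lambda$ and the $V_\lambda\otimes V_{\lambda'}$ over unordered pairs $\lambda\ne\lambda'$. On $V_\lambda\otimes V_{\lambda'}$, including $\lambda=\lambda'$, the operator $t-\lambda\lambda'$ is nilpotent. Since $1$ is not a root of $f$, the space $D$ is the sum of the $V_\lambda\otimes V_{\lambda^{-1}}$ over unordered pairs $\{\lambda,\lambda^{-1}\}$ of roots of $f$ with $\lambda\ne\pm1$, and of $\Lambda^2V_{-1}$ if $f(-1)=0$.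

Let $f_i(\lambda)=0=f_j(\lambda^{-1})$. By Lemma~\ref{lem:spectrum} the summand vanishes unless $i,j\in S$. The polynomial $f_i^*$ is irreducible over $\mathbb Q$, has leading coefficient $f_i(0)$ and constant term $1$, and vanishes at $\lambda^{-1}$. So $f_i^*=f_i(0)f_j$, and comparing constant terms gives $f_i(0)f_j(0)=1$, whence $f_j=\pm f_i^*$. Conversely, if $f_j=\pm f_i^*$ and $i\in S$, then $j\in S$ and the inverse of any root of $f_i$ is a root of $f_j$. Thus the pairs $(i,j)$ belonging to nonzero summands of $D$ are among those in the definition of $\nu_0$, and every pair in that definition belongs to some summand.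

Write $t=\lambda(1+\alpha)$ on $V_\lambda$ and $t=\lambda^{-1}(1+\beta)$ on $V_{\lambda^{-1}}$, so that $\alpha^{m_i}=0$ and $\beta^{m_j}=0$. On $V_\lambda\otimes V_{\lambda^{-1}}$,
\[
s=(1+\alpha)\otimes(1+\beta)-1=\alpha\otimes1+1\otimes\beta+\alpha\otimes\beta .
\]
So $s^k$ is a combination of terms $\alpha^u\otimes\beta^v$ with $u+v\ge k$, and those with $u+v=k$ have coefficient $\binom ku$. A term is zero unless $u\le m_i-1$ and $v\le m_j-1$. Therefore
\[
s^{m_i+m_j-1}=0,\qquad s^{m_i+m_j-2}=\binom{m_i+m_j-2}{m_i-1}\,\alpha^{m_i-1}\otimes\beta^{m_j-1}.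
\]
For $\lambda=-1$ we have $i=j$ and $\alpha=\beta$, and the formulas pass to the quotient $\Lambda^2V_{-1}$. Hence $s^{\nu_0}D=0$. If $\nu_0>0$, choose $(i,j)$ with $m_i+m_j-1=\nu_0$ and a root $\lambda$ of $f_i$. Then $s^{\nu_0-1}D$ contains $\alpha^{m_i-1}V_\lambda\otimes\beta^{m_j-1}V_{\lambda^{-1}}$ if $\lambda\neq-1$, and $\Lambda^2(\alpha^{m_i-1}V_{-1})$ if $\lambda=-1$. Both are infinite-dimensional by Lemma~\ref{lem:spectrum}.
\end{proof}

Infinite dimension, and not mere nonvanishing, is needed twice: the exterior square of a line is zero, and a finite-dimensional space could lie inside $J_{\mathbb C}$.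

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:general} it suffices to show $\nu=\nu_0$.

\emph{$\nu\ge\nu_0$.} Tensoring $s^\nu W=s^{\nu+1}W$ with $\mathbb C$ and taking the summand $W_{\mathbb C}^{(1)}$ gives $s^\nu W_{\mathbb C}^{(1)}=s^{\nu+1}W_{\mathbb C}^{(1)}$. As $s$ is nilpotent on $W_{\mathbb C}^{(1)}$, this means $s^\nu W_{\mathbb C}^{(1)}=0$. Since $V_{\mathbb C}$ is a subspace of $P_{\mathbb C}$, the space $D$ is a subspace of $\Lambda^2_{\mathbb C}P_{\mathbb C}$. Its image in $W_{\mathbb C}=\Lambda^2_{\mathbb C}P_{\mathbb C}/J_{\mathbb C}$ is killed by $s^q$ and so lies in $W_{\mathbb C}^{(1)}$. Hence $s^\nu D\subseteq J_{\mathbb C}$, and $J_{\mathbb C}$ is finite-dimensional because $M\otimes\mathbb Q$ is. If $\nu<\nu_0$, then $s^{\nu_0-1}D\subseteq s^\nu D$ would be finite-dimensional, contrary to Lemma~\ref{lem:D}.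

\emph{$\nu\le\nu_0$.} The operator $s^{\nu_0}g(t)$ kills both summands of $\Lambda^2_{\mathbb C}V_{\mathbb C}=D\oplus\ker g(t)$. So $s^{\nu_0}g(t)\Lambda^2P_1$ is a torsion group, and by Lemma~\ref{lem:completion}(vi) some $e'\geq1$ kills it. By Lemma~\ref{lem:P1}, $A$ is a quotient of $\Lambda^2P_1$, so $e's^{\nu_0}g(t)A=0$; as $e'A=A$, we get $s^{\nu_0}g(t)A=0$. Next, $A=g(1)A\subseteq g(t)A+sA$. Iterating, $A=g(t)A+s^kA$ for all $k$, and $k=\nu$ gives $A=g(t)A$. Hence $s^{\nu_0}A=0$. Since $s^jA\ne0$ for $j<\nu$, we conclude that $\nu\le\nu_0$.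
\end{proof}

\section{Bounds and realized values}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(a) The first statement is immediate from Theorem~\ref{thm:main}. If $f_i=\pm f_i^*$, $f_i(1)\neq\pm1$ and $m_i=n\ge2$, then the pair $(i,i)$ gives $\nu_0\ge2n-1>n$.

(b) If $f_j=\pm f_i^*$ and $f_i(1)\ne\pm1$, then by the remark after Theorem~\ref{thm:main} both $m_i$ and $m_j$ belong to the set defining $n$, so $m_i+m_j-1\le2n-1$. Let $M=\mathbb Z[x]/(x+1)^n$ with $t=x$, which is invertible because the constant term of $(x+1)^n$ is $1$. The group $M$ is free abelian of rank $n$, so $M\rtimes C$ is polycyclic, hence finitely presented. Here $f=(x+1)^n$, $f(1)=2^n$, the invariant of the conjecture is $n$, and $(x+1)^*=x+1$ gives $\nu_0=2n-1$.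

(c) If $f(1)=\pm1$, the length is finite by (K1). Otherwise it is $\omega+\nu_0<2\omega$.

(d) For $k=0$ take $BS(1,3)$, which is finitely presented and has length $\omega$ by Example~\ref{ex:bs}. For $k\ge1$ let $f_1=x^2+2x-1$, $f_2=x^2-2x-1$ and $M=\mathbb Z[x]/(f_1^kf_2)$ with $t=x$. The constant term of $f_1^kf_2$ is $\pm1$, so $M$ is tame as in (b), with $\mu_M=f_1^kf_2$. Both quadratics have discriminant $8$ and are irreducible. We have $f_1(1)=2$, $f_2(1)=-2$, $f_1^*=1+2x-x^2=-f_2$ and $f_2^*=1-2x-x^2=-f_1$, so neither is its own reciprocal up to sign. The only pairs are $(1,2)$ and $(2,1)$, and $\nu_0=k+1-1=k$.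
\end{proof}

\begin{remark}
The modules in (b) for $n=1$ and $n=2$ give the Klein bottle group and $G_0$. By (b) the conjectured inequality holds when $n\le1$, and the modules in (d) have $n=k$ and satisfy it with equality. The bounds (K2) also follow from Theorem~\ref{thm:main} and (K1): a pair $(i,j)$ with $f_j=\pm f_i^*$ yields roots $\lambda,\lambda^{-1}\neq1$ of $\mu_M$ of multiplicities $m_i$ and $m_j$. Under the first hypothesis of (K2) there is no such pair and $\nu_0=0$; under the second, $m_i=m_j=1$ and $\nu_0\le1$.
\end{remark}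

\begin{thebibliography}{9}

\bibitem{BS}
Bieri and Strebel, \emph{Almost finitely presented soluble groups}, Comment. Math. Helv. \textbf{53} (1978).

\bibitem{Br}
Brown, \emph{Cohomology of Groups}.

\bibitem{IM}
Sergei O. Ivanov and Roman Mikhailov, \emph{On lengths of HZ-localization towers}, arXiv:1605.08198 (2016).

\end{thebibliography}
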